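# Sets whose $h$-fold representation functions eventually coincide

## 1. Two summands

Let $\mathbb N$ be the set of nonnegative integers. For $A\subseteq\mathbb N$ and $h\ge 1$ put
$$R^{(1)}_{h,A}(n)=|\{(a_{1},\dots,a_{h})\in A^h:\ a_{1}+\dots+a_{h}=n\}|,$$
the number of ordered ways to write $n$ as a sum of $h$ elements of $A$. Suppose we know $R^{(1)}_{h,A}(n)$ for all large $n$, and nothing else. Which other sets are compatible with this information? In other words: for which pairs $C\ne D$ of infinite sets do we have $R^{(1)}_{h,C}(n)=R^{(1)}_{h,D}(n)$ from a certain point on?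

For a set $S$ write $S(z)=\sum_{s\in S}z^s$, and write $C=C(z)=\sum c_nz^n$, $D=D(z)=\sum d_nz^n$ with $c_n,d_n\in\{0,1\}$. The generating function of $R^{(1)}_{h,C}$ is $C^h$. Hence eventual coincidence means exactly
$$C^h-D^h=P\quad\text{for some }P\in\mathbb Z[z]. \tag{1}$$

**Example 1.** Take $C=\mathbb N\setminus\{1\}$ and $D=\mathbb N\setminus\{0\}$. For $n\ge3$, of the $n+1$ pairs $(i,n-i)$ exactly two use the number $1$, and exactly two use the number $0$. So $R^{(1)}_{2,C}(n)=R^{(1)}_{2,D}(n)=n-1$. In series: $C-D=1-z$ and $C+D=1+z+\frac{2z^2}{1-z}$, so $C^2-D^2=1-z^2+2z^2=1+z^2$. For $h=3$ the same pair fails: with $u=\frac1{1-z}$ we have $C=u-z$, $D=u-1$, and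
$$C^3-D^3=3u^2(1-z)-3u(1-z^2)+1-z^3=\frac3{1-z}-2-3z-z^3,$$
so the two functions eventually differ by $3$.

For $h=2$ the full answer has a short proof.

**Theorem N (Nathanson, 1978).** Let $C\neq D$ be infinite sets of nonnegative integers. Then $R^{(1)}_{2,C}(n)=R^{(1)}_{2,D}(n)$ from a certain point on if and only if there are positive integers $n_0,M$ and finite sets $F_C,F_D,T$ of nonnegative integers with $F_C\cup F_D\subset[0,Mn_0-1]$, $T\subset[0,M-1]$,
$$C=F_C\cup\{lM+t:l\ge n_0,\,t\in T\},\qquad D=F_D\cup\{lM+t:l\ge n_0,\,t\in T\},\tag{2}$$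
and $1-z^M\mid (F_C(z)-F_D(z))T(z)$.

**Step 1: $C-D$ is a polynomial.** This step uses only parity. Let $G=C-D=\sum g_nz^n$ and $C^2-D^2=P$. Since $C+D\equiv C-D\pmod 2$, we get $P\equiv G^2\equiv\sum g_nz^{2n}\pmod 2$. So $g_n$ is even for large $n$. But $g_n\in\{-1,0,1\}$, so $g_n=0$ for large $n$.

**Step 2: $D$ is eventually periodic.** From $P=G(2D+G)$ and $G\ne0$ we get
$$2GD=P-G^2, \tag{3}$$
so $D$ is a rational function. Write $D=U/W$ with $U,W\in\mathbb Q[z]$ coprime. Then $W(0)\ne0$: if $z\mid W$, then $U=WD$ would have $U(0)=0$, so $z$ would divide both. With $W=w_0+\dots+w_rz^r$ we have $w_0d_n=-(w_1d_{n-1}+\dots+w_rd_{n-r})$ for all large $n$. So $d_n$ is a function of the previous $r$ values. There are at most $2^r$ possible $r$-tuples of values, so some tuple recurs, and from there on the sequence is periodic. Since $c_n=d_n$ for large $n$, also $(c_n)$ is eventually periodic.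

**Step 3: the shape (2), and the divisibility.** Let $M$ be a period, choose $n_0\ge1$ such that periodicity and $c_n=d_n$ hold for $n\ge Mn_0$, and put $F_C=C\cap[0,Mn_0-1]$, $F_D=D\cap[0,Mn_0-1]$, $T=\{t\in[0,M-1]:Mn_0+t\in C\}$. This is (2). Conversely, whenever (2) holds, $C-D=F_C-F_D=:G$ and
$$C^2-D^2=G\cdot\Big(F_C+F_D+\frac{2z^{Mn_0}T(z)}{1-z^M}\Big).$$
This is a polynomial iff $1-z^M$ divides $2z^{Mn_0}GT$, hence iff $1-z^M\mid GT$, because $2z^{Mn_0}$ does not vanish at the roots of $1-z^M$. (Divisibility by $1-z^M$ over $\mathbb C$ and over $\mathbb Z$ agree, since its leading coefficient is $-1$.) Both directions of the theorem follow. $\square$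

Three things happened: $C-D$ became a polynomial because of a congruence, $D$ became eventually periodic because it satisfied an equation, and then the divisibility was a computation with poles. We ask which of these survive for $h$ summands.

## 2. The statement for $h$ summands, and the part that is a computation with poles

Kiss, Rozgonyi and Sándor (2012) conjectured the statement below for $h>2$; the problem is taken from S. Z. Kiss and C. Sándor, "On the structure of sets which have coinciding representation functions", arXiv:1702.04499 (2017). The cases $h=3$ and $h=p^\alpha$ with $p$ prime were known, and so was the "if" direction for every $h>2$. The conjecture is true, and we prove it for all $h\ge2$ at once.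

**Theorem 1.** Let $h\ge2$ and let $C\ne D$ be infinite sets of nonnegative integers. Then $R^{(1)}_{h,C}(n)=R^{(1)}_{h,D}(n)$ for all large $n$ if and only if there are positive integers $n_0,M$ and finite sets $F_C,F_D\subset[0,Mn_0-1]$, $T\subset[0,M-1]$ such that (2) holds and
$$(1-z^M)^{h-1}\mid (F_C(z)-F_D(z))\,T(z)^{h-1}.$$

**Example 2.** Let $M=1$, $T=\{0\}$, $n_0=4$, $F_C=\{0,3\}$, $F_D=\{1,2\}$, so $C=\{0,3,4,5,\dots\}$ and $D=\{1,2,4,5,\dots\}$. Then $F_C-F_D=1-z-z^2+z^3=(1-z)^2(1+z)$. In $C^3-D^3=(C-D)(C^2+CD+D^2)$ the second factor has a pole of order $2$ at $z=1$ and no other pole, and the first factor cancels it. So the $3$-fold functions eventually coincide.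

The general computation is as follows. Write $\operatorname{ord}_\zeta$ for the order of vanishing at $\zeta$, with $\operatorname{ord}_\zeta 0=\infty$.

**Lemma 1.** Let $C,D$ be of the form (2) with $T\ne\emptyset$ (no divisibility assumed). Let $G=F_C-F_D$ and $k\ge1$. The following are equivalent:

- (a) $C^k-D^k$ is a polynomial;
- (b) $\operatorname{ord}_\zeta G\ge k-1$ for every $\zeta$ with $\zeta^M=1$ and $T(\zeta)\ne0$;
- (c) $(1-z^M)^{k-1}\mid G\,T^{k-1}$.

*Proof.* (b)⇔(c). The roots of $1-z^M$ are simple, so (c) says $\operatorname{ord}_\zeta(GT^{k-1})\ge k-1$ for every $\zeta^M=1$. If $T(\zeta)=0$ this is automatic. If $T(\zeta)\ne0$, then $\operatorname{ord}_\zeta(GT^{k-1})=\operatorname{ord}_\zeta G$.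

(a)⇔(b). Put $X=(1-z^M)C=(1-z^M)F_C+z^{Mn_0}T$ and $Y=(1-z^M)D=(1-z^M)F_D+z^{Mn_0}T$. Since $C-D=G$,
$$(1-z^M)^{k-1}(C^k-D^k)=G\,\Sigma,\qquad \Sigma=\sum_{i=0}^{k-1}X^iY^{k-1-i}.$$
So (a) holds iff $\operatorname{ord}_\zeta(G\Sigma)\ge k-1$ for all $\zeta^M=1$. If $T(\zeta)=0$, then $X(\zeta)=Y(\zeta)=0$ and every term of $\Sigma$ vanishes to order at least $k-1$: no condition. If $T(\zeta)\ne0$, then $X(\zeta)=Y(\zeta)=T(\zeta)$, because $\zeta^{Mn_0}=1$. So $\Sigma(\zeta)=kT(\zeta)^{k-1}\ne0$ and the condition is $\operatorname{ord}_\zeta G\ge k-1$. $\square$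

**"If" in Theorem 1.** Since $C$ is infinite, $T\ne\emptyset$. Apply (c)⇒(a) with $k=h$.

**"Only if" in Theorem 1, reduced to two claims.** Assume (1). It is enough to prove:

- (A) $C$ and $D$ are eventually periodic;
- (B) $C-D$ is a polynomial.

Indeed, given (A) and (B), let $M$ be a common eventual period and choose $n_0,F_C,F_D,T$ exactly as in Step 3 of Section 1. Then (2) holds, $T\neq\emptyset$ because $C$ is infinite, and (a)⇒(c) with $k=h$ gives the divisibility.

One more fact is used repeatedly: **$P\ne0$ in (1).** If $C^h=D^h$, then $C/D$ is a root of $x^h-1$ in the field $\mathbb C((z))$. That polynomial already has its $h$ roots in $\mathbb C$, so $C/D$ is a constant. The lowest nonzero coefficients of $C$ and $D$ are both $1$, so the constant is $1$ and $C=D$, a contradiction.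

## 3. Reduction modulo a prime: prime powers, and what breaks at $h=6$

We try to copy Step 1 with a prime $p$ dividing $h$. Write $h=p^bm$ with $p\nmid m$, $q=p^b$, $u=C^m$, $v=D^m$, so that
$$u^q-v^q=P. \tag{4}$$
Bars denote reduction modulo $p$. In $\mathbb F_p[[z]]$ we have $(\bar u-\bar v)^q=\bar P$, and $\bar Q:=\bar u-\bar v$ satisfies $\bar Q(z)^q=\bar Q(z^q)$ because its coefficients lie in $\mathbb F_p$. So $\bar Q=\bar C^m-\bar D^m$ is a polynomial.

**Prime powers.** If $h=p^b$, then $m=1$, and $\bar C-\bar D$ is a polynomial. So $c_n\equiv d_n\pmod p$ for large $n$, hence $c_n=d_n$ for large $n$: this is (B). For (A), put $G=C-D\in\mathbb Z[z]$, $G\neq0$. Expanding (1) with $C=D+G$,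
$$\sum_{i=1}^h\binom hi G^iD^{h-i}=P. \tag{5}$$
As an equation for $D$ it has leading term $hG\,D^{h-1}$ with $hG\ne0$ and $h-1\ge1$. So $D$ is algebraic over $\mathbb Q(z)$. It need not be visibly rational as in (3), so the pigeonhole argument is not available. We use a classical theorem instead.

**Theorem (Szegő, 1922).** A power series with finitely many distinct coefficients either has the unit circle as natural boundary or has eventually periodic coefficients.

The series $D$ converges for $|z|<1$. Let $\Phi(z,y)$ be the irreducible polynomial of $D$ over $\mathbb C(z)$, with denominators cleared. Away from the finitely many zeros of its leading coefficient and of its discriminant, the solutions $y$ of $\Phi(z,y)=0$ are locally given by distinct holomorphic functions. Take a point $z_0$ of the unit circle outside this finite set and a small disc around it. Its intersection with $|z|<1$ is connected, so there $D$ agrees with one of these holomorphic functions, and $D$ continues analytically across $z_0$. So the circle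 is not a natural boundary, $(d_n)$ is eventually periodic by Szegő's theorem, and so is $(c_n)$. Thus (A) and (B), and hence Theorem 1, hold for prime powers $h$.

**Where this stops.** Let $h=6$. With $p=3$ we learn only that $C^2-D^2$ is a polynomial modulo $3$, and with $p=2$ only that $C^3-D^3$ is a polynomial modulo $2$. The first of these does not give (B), even for sets:

**Example 3.** Let $C=\{4,6,8,\dots\}$ and $D=\{1,3,5,\dots\}$. Then
$$C^2-D^2=\frac{z^8-z^2}{(1-z^2)^2}=-\frac{z^2(1-z^6)}{(1-z^2)^2}\equiv-\frac{z^2(1-z^2)^3}{(1-z^2)^2}=-z^2+z^4\pmod 3.$$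
(By hand: for $k\ge4$, $R^{(1)}_{2,C}(2k)=k-3$ and $R^{(1)}_{2,D}(2k)=k$.) So $C^6-D^6\equiv(C^2-D^2)^3$ is a polynomial modulo $3$, although $C-D$ is very far from a polynomial.

So when $h$ has at least two prime factors, we lose (B) at the first step, and with it the equation (5) that gave (A). We recover (A) first, by a congruence modulo $p^2$, and then attack (B) by a different route.

## 4. Eventual periodicity from a congruence modulo $p^2$

In the case $h=2$, the useful equation (3) came from dividing $P-G^2$ by $2$. The analogue is to look at (4) modulo $p^2$ and divide by $p$.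

**Definition.** Let $k\ge2$. A sequence $(a_n)_{n\ge0}$ is $k$-automatic if the set of its subsequences $(a_{k^in+r})_{n\ge0}$, $i\ge0$, $0\le r<k^i$, is finite.

**Example 4.** Let $a_n=1$ if $n$ is a power of $2$ and $a_n=0$ otherwise. Then $a_{2n}=a_n$, and $a_{2n+1}=\delta_n$, where $\delta_0=1$ and $\delta_n=0$ for $n>0$. Also $\delta_{2n}=\delta_n$ and $\delta_{2n+1}=0$. So there are only three subsequences, namely $a$, $\delta$ and $0$, and $a$ is $2$-automatic. It is not eventually periodic. Its series $s=\sum_i z^{2^i}\in\mathbb F_2[[z]]$ satisfies $s^2=s-z$, so it is algebraic over $\mathbb F_2(z)$.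

The example illustrates the first of two classical theorems.

**Theorem (Christol, 1979; Christol–Kamae–Mendès France–Rauzy, 1980).** If $\sum a_nz^n\in\mathbb F_p[[z]]$ is algebraic over $\mathbb F_p(z)$, then $(a_n)$ is $p$-automatic.

**Theorem (Cobham, 1969).** A sequence that is both $k$- and $l$-automatic, with $k,l$ multiplicatively independent, is eventually periodic.

Keep the notation around (4), and let $Q\in\mathbb Z[z]$ be a lift of $\bar Q$.

**Step 1: $\bar Q\ne0$.** This guarantees that the equation below is not trivial. If $\bar Q=0$, then $(\bar C/\bar D)^m=1$ in $\mathbb F_p((z))$. The polynomial $x^m-1$ splits over $\overline{\mathbb F}_p$, so its roots in the field $\overline{\mathbb F}_p((z))$ are constants, and $\bar C/\bar D$ is a constant. The lowest nonzero coefficients of $\bar C$ and $\bar D$ are $1$, so the constant is $1$ and $\bar C=\bar D$. The coefficients are $0$ or $1$, so $C=D$, a contradiction.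

**Step 2: an equation for $D$ modulo $p$.** We use the following: if $a\equiv a'\pmod{p^s}$ in $\mathbb Z[[z]]$ with $s\ge1$, then $a^p\equiv a'^p\pmod{p^{s+1}}$. Indeed, with $a=a'+p^sx$,
$$a^p=a'^p+p\cdot a'^{p-1}p^sx+(\text{terms divisible by }p^{2s}),\qquad 2s\ge s+1.$$

Since $u\equiv v+Q\pmod p$ and $q=p^b$ with $b\ge1$, we get $u^q\equiv(v+Q)^q\pmod{p^2}$. Put $V=v^{p^{b-1}}$ and $W=Q^{p^{b-1}}$. Then $(v+Q)^{p^{b-1}}\equiv V+W\pmod p$, so $(v+Q)^q\equiv(V+W)^p\pmod{p^2}$. Since $v^q=V^p$, equation (4) gives $P\equiv(V+W)^p-V^p\pmod{p^2}$, that is,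
$$\sum_{j=1}^{p-1}\binom pj V^jW^{p-j}\equiv P-W^p\pmod{p^2}.$$
Every binomial coefficient on the left is divisible by $p$. Hence so is the right side: $P-W^p=pR$ with $R\in\mathbb Z[z]$. Dividing by $p$,
$$\sum_{j=1}^{p-1}\tfrac1p\tbinom pj\,\bar V^j\bar W^{p-j}=\bar R\quad\text{in }\mathbb F_p[[z]]. \tag{6}$$
The coefficient of $\bar V^{p-1}$ is $\bar W=\bar Q^{p^{b-1}}\ne0$, and $p-1\ge1$. So $\bar V=\bar D^{\,mp^{b-1}}$ is algebraic over $\mathbb F_p(z)$. Hence $\bar D$ is algebraic, and so is $\bar C$, because $\bar C^m=\bar D^m+\bar Q$.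

For instance, for $h=6$ and $p=2$, (6) reads $\bar D^3\bar Q=\bar R$; for $h=6$ and $p=3$ it reads $\bar D^4\bar Q+\bar D^2\bar Q^2=\bar R$.

**Step 3: conclusion.** By Christol's theorem, $(c_n)$ and $(d_n)$ are $p$-automatic for every prime $p\mid h$. If $h$ has two distinct prime factors, these are multiplicatively independent, and Cobham's theorem shows that both sequences are eventually periodic. If $h$ is a prime power, Section 3 already gave this. So (A) holds for all $h\ge2$.

## 5. Roots of unity attached to the poles, and an integrality question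

From now on let $M$ be a common eventual period. Then $X=(1-z^M)C$ and $Y=(1-z^M)D$ lie in $\mathbb Z[z]$, and
$$X^h-Y^h=(1-z^M)^hP,\qquad P\ne0. \tag{7}$$
We want (B): that $1-z^M$ divides $X-Y$.

For $\zeta^M=1$ put $r_\zeta=X(\zeta)/M$. Near $\zeta$ we have $1-z^M=M(1-z/\zeta)+O((z-\zeta)^2)$. So partial fractions give $C=\text{polynomial}+\sum_\zeta\frac{r_\zeta}{1-z/\zeta}$, and hence
$$c_n=\sum_{\zeta^M=1}r_\zeta\zeta^{-n}\qquad(n\text{ large}). \tag{8}$$
Let $S=\{\zeta:\zeta^M=1,\ X(\zeta)\ne0\}$, the set of poles of $C$, all simple. By (7), $X(\zeta)^h=Y(\zeta)^h$ at every $\zeta^M=1$. So $S$ is also the set of poles of $D$, and for $\zeta\in S$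
$$\omega_\zeta:=X(\zeta)/Y(\zeta)\quad\text{satisfies}\quad\omega_\zeta^h=1.$$
The function $f:=C/D=X/Y$ is regular at $\zeta$ with $f(\zeta)=\omega_\zeta$. Outside $S$ both $X$ and $Y$ vanish at the $M$-th roots of unity. So (B) says precisely that **$\omega_\zeta=1$ for all $\zeta\in S$**. Let
$$S_1=\{\zeta\in S:\omega_\zeta=1\},\qquad e_n=\sum_{\zeta\in S_1}r_\zeta\zeta^{-n}\quad(n\in\mathbb Z).$$
The sequence $e$ is the part of $c$ carried by the frequencies where $C$ and $D$ agree. For $\sigma\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ we have $\sigma r_\zeta=r_{\sigma\zeta}$ and $\sigma\omega_\zeta=\omega_{\sigma\zeta}$, since $X,Y$ have integer coefficients. So $\sigma$ maps $S_1$ to itself and fixes $e_n$. Hence $e_n\in\mathbb Q$.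

**The frequency $1$ is in $S_1$.** By (8), $r_1=X(1)/M$ is the mean of $c_n$ over a period far out, which is positive because $C$ is infinite. Likewise $Y(1)>0$. So $\omega_1$ is a positive real root of unity, that is, $\omega_1=1$.

**What integrality would give.** Suppose we knew:

**Proposition 1.** $e_n\in\mathbb Z$ for all $n$.

Then (B) follows at once. Let $\langle\cdot\rangle$ be the mean over a period of length $M$ (far out, for $c_n$). Distinct $\zeta,\zeta'$ with $\zeta^M=\zeta'^M=1$ satisfy $\sum_{n\bmod M}(\zeta'/\zeta)^{n}=0$. So expanding $c_n^2=c_n\overline{c_n}$ and $e_n^2=e_n\overline{e_n}$ (both sequences are real) leaves the diagonal terms only, and also $\langle e_n\rangle=r_1$ since $1\in S_1$. Using $c_n^2=c_n$, and $e_n\le e_n^2$ for integers $e_n$,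
$$\langle e_n^2\rangle=\sum_{\zeta\in S_1}|r_\zeta|^2\le\sum_{\zeta\in S}|r_\zeta|^2=\langle c_n^2\rangle=\langle c_n\rangle=r_1=\langle e_n\rangle\le\langle e_n^2\rangle. \tag{9}$$
So equality holds throughout, and $\sum_{\zeta\in S\setminus S_1}|r_\zeta|^2=0$. As $r_\zeta\ne0$ on $S$, we get $S=S_1$. Then $X(\zeta)=Y(\zeta)$ for all $\zeta^M=1$, so $1-z^M\mid X-Y$ in $\mathbb Z[z]$, and $C-D=\frac{X-Y}{1-z^M}\in\mathbb Z[z]$. This is (B).

**Two warnings.** First, Proposition 1 is not a formal fact about projections of $0/1$ sequences: if $C$ is eventually the set of even numbers, then $c_n=\frac12+\frac12(-1)^n$, and if $S_1$ were $\{1\}$ we would have $e_n=\frac12$. So (1) must be used to exclude this.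

Second, the property $c_n^2=c_n$ cannot be dropped in (9). Take
$$C=\frac{1+z^2}{1-z^2},\qquad D=\frac{2z}{1-z^2},\qquad C^2-D^2=\frac{(1-z^2)^2}{(1-z^2)^2}=1.$$
Here $M=2$, $r_1=r_{-1}=1$, $\omega_1=1$, $\omega_{-1}=-1$, so $e_n=1$ is an integer, and yet $C-D$ is not a polynomial. What fails is $\langle c_n^2\rangle=2\ne1=\langle c_n\rangle$. So integrality has to come from (1) and the integrality of $X$ and $P$, and the $0/1$ condition enters through (9).

To prove Proposition 1 we check one prime at a time. The idea: where $C$ is $p$-adically large, the equation $f^h-1=P/D^h$ forces $f$ to be close to a single $h$-th root of unity, so $\omega_\zeta$ cannot change inside such a region. Where $C$ is $p$-adically small, sums of residues are small. So poles with different $\omega$ are separated by circles on which residue sums are controlled.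

## 6. Gauss norms

Fix a prime $p$ and an embedding $\overline{\mathbb Q}\subset\mathbb C_p$, where $\mathbb C_p$ is the completion of an algebraic closure of $\mathbb Q_p$, with $|p|=1/p$. Recall that $|x+y|\le\max(|x|,|y|)$, with equality if $|x|\ne|y|$.

**Definition.** For $a\in\mathbb C_p$, $\rho>0$ and a polynomial $g=\sum g_i(z-a)^i$ put $|g|_{a,\rho}=\max_i|g_i|\rho^i$.

This is multiplicative. Clearly $|gk|_{a,\rho}\le|g|_{a,\rho}|k|_{a,\rho}$. Let $i_0,j_0$ be the smallest indices at which the maxima for nonzero $g$ and $k$ are attained. In the coefficient of $(z-a)^{i_0+j_0}$ of $gk$, every term $g_ik_j$ other than $g_{i_0}k_{j_0}$ has $i<i_0$ or $j<j_0$, so it is strictly smaller, and there is equality. Hence $|u/w|_{a,\rho}=|u|_{a,\rho}/|w|_{a,\rho}$ defines a nonarchimedean absolute value on $\mathbb C_p(z)$. We need four facts.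

- **(G1)** $\rho\mapsto|g|_{a,\rho}$ is continuous. As $\rho\to0$ it tends to $\infty$ if $g$ has a pole at $a$, and to $0$ if $g(a)=0$. *Reason:* for a nonzero polynomial it is a maximum of finitely many monomials in $\rho$. If $g=(z-a)^k\tilde g$ with $\tilde g$ regular and nonzero at $a$, then $|g|_{a,\rho}=\rho^k|\tilde g(a)|$ for small $\rho$.
- **(G2)** $|\cdot|_{a,\rho}=|\cdot|_{a',\rho}$ if $|a-a'|\le\rho$. *Reason:* $|z-a|_{a',\rho}=\max(|a'-a|,\rho)=\rho$. So $|g|_{a',\rho}\le\max|g_i|\rho^i=|g|_{a,\rho}$ for polynomials, and the situation is symmetric.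
- **(G3)** If $|a|\le1$, $\rho\le1$ and $g\in\mathbb Z[z]$, then $|g|_{a,\rho}\le1$. *Reason:* the coefficients of $g$ at $a$ are values at $a$ of polynomials with integer coefficients.
- **(G4)** If $|a|=1$ and $\rho\le1$, then $|z|_{a,\rho}=\max(|a|,\rho)=1$.

**Example 5.** For $p=2$ we have $1-z^2=-(z-1)\big((z-1)+2\big)$, so $|1-z^2|_{1,\rho}=\rho\max(\rho,\frac12)$. Thus $\big|\frac1{1-z^2}\big|_{1,\rho}$ equals $\rho^{-2}$ for $\rho\ge\frac12$ and $2/\rho$ for $\rho\le\frac12$. The change of slope at $\rho=\frac12=|1-(-1)|$ is where the second pole $-1$ is noticed. For odd $p$, $|2|=1$ and the norm is $1/\rho$ for all $\rho\le1$.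

**How far apart $h$-th roots of unity are.** Let $\mu_h$ be the set of $h$-th roots of unity. Fix constants:

- if $p\nmid h$: $b=0$, $r_0=1$, $c=1$;
- if $p\mid h$: $b=v_p(h)\ge1$, $r_0=p^{-1/(p-1)}$, $c=p^{(b+\frac1{p-1})/h}$.

In both cases
$$c^{-h}=r_0|h|,\qquad 1\le c\le p. \tag{10}$$
The bound $c\le p$ holds for $p\mid h$ because $b+\frac1{p-1}\le b+1\le2^b\le p^b\le h$.

**Lemma 2.** Distinct $\omega,\omega'\in\mu_h$ satisfy $|\omega-\omega'|\ge r_0$.

*Proof.* Let $\xi=\omega'/\omega$, of order $n>1$, $n\mid h$. We need $|1-\xi|\ge r_0$. If some prime $\ell\ne p$ divides $n$, let $\theta=\xi^{n/\ell}$, of order $\ell$. Then $\prod_{i=1}^{\ell-1}(1-\theta^i)=\ell$ has absolute value $1$, and each factor has absolute value at most $1$, so $|1-\theta|=1$. Since $1-\xi$ divides $1-\theta$ among algebraic integers, $|1-\xi|\ge1\ge r_0$. Otherwise $n=p^j$ with $j\ge1$, so $p\mid h$. The product of $1-\xi'$ over the $p^{j-1}(p-1)$ primitive $p^j$-th roots of unity $\xi'$ is $p$. All factors have the same absolute value,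 because $\frac{1-\xi^i}{1-\xi}=1+\xi+\dots+\xi^{i-1}$ is integral, and so is its inverse when $p\nmid i$ (write $\xi$ as a power of $\xi^i$). So $|1-\xi|=p^{-1/(p^{j-1}(p-1))}\ge p^{-1/(p-1)}=r_0$. $\square$

## 7. The $p$-adic proof that $e_n$ is an integer

*Proof of Proposition 1.* We show $|e_n|<p$ for the fixed prime $p$. As $e_n\in\mathbb Q$, its absolute value is $0$ or an integral power of $p$, so then $|e_n|\le1$. As $p$ is arbitrary, $e_n\in\mathbb Z$.

**Step 1: a radius for each pole.** The aim is to mark, around each pole, the region where $C$ is large. For $\zeta\in S$ we have $|\zeta|=1$, so by (G2) and (G3) $|C|_{\zeta,1}=|X|_{0,1}/|1-z^M|_{0,1}\le1$. Put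
$$\rho_\zeta=\min\{\rho\in(0,1]:|C|_{\zeta,\rho}\le c\}.$$
The set contains $1$ since $1\le c$, is closed in $(0,1]$ by continuity, and avoids a neighborhood of $0$, because $|C|_{\zeta,\rho}\to\infty$ as $\rho\to0$. So the minimum exists, $|C|_{\zeta,\rho_\zeta}\le c$, and $|C|_{\zeta,\rho}>c$ for $0<\rho<\rho_\zeta$. If $p\mid h$, then $c>1\ge|C|_{\zeta,1}$, and continuity at $\rho=1$ gives $\rho_\zeta<1$.

**Step 2: where $C$ is large, $f$ is close to exactly one root of unity.** Let $0<\rho<\rho_\zeta$ and write $|\cdot|=|\cdot|_{\zeta,\rho}$. Then $|C|>c\ge1\ge|P|$ by (G3). Since $D^h=C^h-P$, we get $|D|=|C|>c$. From $f^h-1=P/D^h$ and (10),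
$$\prod_{\omega\in\mu_h}|f-\omega|=\frac{|P|}{|D|^h}<c^{-h}=r_0|h|. \tag{11}$$
*Claim: exactly one $\omega\in\mu_h$ satisfies $|f-\omega|<r_0$.* If two did, they would satisfy $|\omega-\omega'|<r_0$, against Lemma 2. For existence, let $\omega_0$ minimize $|f-\omega|$ over $\mu_h$. For $\omega\ne\omega_0$,
$$|\omega-\omega_0|\le\max(|f-\omega|,|f-\omega_0|)=|f-\omega|.$$
If $|f-\omega_0|\ge r_0$, the product in (11) would be at least $r_0\prod_{\omega\ne\omega_0}|\omega_0-\omega|=r_0|h\omega_0^{h-1}|=r_0|h|$ (the product is the derivative of $x^h-1$ at $\omega_0$). This contradicts (11).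

Call this $\omega$ the label at $(\zeta,\rho)$.

**Step 3: the label at $(\zeta,\rho)$ is $\omega_\zeta$ for all $\rho\in(0,\rho_\zeta)$.** For $\omega\in\mu_h$ the set $\{\rho\in(0,\rho_\zeta):|f-\omega|_{\zeta,\rho}<r_0\}$ is open by (G1). By Step 2 these sets are disjoint and cover the interval, which is connected. So one of them is the whole interval. Since $f-\omega_\zeta$ vanishes at $\zeta$, $|f-\omega_\zeta|_{\zeta,\rho}\to0$ as $\rho\to0$. So the label is $\omega_\zeta$ for small $\rho$, hence throughout.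

**Step 4: discs.** Put $\mathfrak B_\zeta=\{x\in\mathbb C_p:|x-\zeta|<\rho_\zeta\}$. This step compares discs of different poles.

(i) *If $\zeta'\in S\cap\mathfrak B_\zeta$, then $\rho_{\zeta'}\le\rho_\zeta$ and $\mathfrak B_{\zeta'}\subseteq\mathfrak B_\zeta$.* By (G2), $|C|_{\zeta',\rho_\zeta}=|C|_{\zeta,\rho_\zeta}\le c$, so $\rho_{\zeta'}\le\rho_\zeta$ by minimality. The inclusion follows from the ultrametric inequality.

(ii) *If $\mathfrak B_\zeta=\mathfrak B_{\zeta'}$, then $\omega_\zeta=\omega_{\zeta'}$.* By (i) applied both ways, $\rho_\zeta=\rho_{\zeta'}=:\rho$, and $|\zeta-\zeta'|<\rho$. For $|\zeta-\zeta'|<t<\rho$ the norms $|\cdot|_{\zeta,t}$ and $|\cdot|_{\zeta',t}$ coincide, so the labels at $(\zeta,t)$ and $(\zeta',t)$ coincide. By Step 3 these are $\omega_\zeta$ and $\omega_{\zeta'}$.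

**Example 6.** Let $h$ be even, $p=2$, and let $C$ be eventually the set of even numbers, so $C=\frac1{1-z^2}+F$ with $F\in\mathbb Z[z]$ and $S=\{1,-1\}$. Since $|F|_{1,\rho}\le1$ for $\rho\le1$, Example 5 gives $|C|_{1,\rho}=\rho^{-2}$ for $\frac12\le\rho<1$ and $|C|_{1,\rho}=2/\rho\ge4$ for $\rho\le\frac12$. As $1<c\le2$, $\rho_1=c^{-1/2}\ge2^{-1/2}>\frac12=|1-(-1)|$. So $-1\in\mathfrak B_1$, and by (G2) also $\rho_{-1}=\rho_1$, so $\mathfrak B_{-1}=\mathfrak B_1$. By (ii), $\omega_{-1}=\omega_1=1$: the case $e_n=\frac12$ feared in Section 5 does not occur. For odd $p\nmid h$, on the other hand, $c=1$, $\rho_1=1$ and $-1\notin\mathfrak B_1$; there $\frac12$ is a unit, so no such conclusion is needed.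

**Step 5: a bound for sums of residues.** *Let $g\in\mathbb C_p(z)$ have in $\mathfrak B=\{|x-a|<\rho\}$ only simple poles $\zeta_1,\dots,\zeta_k$, $k\ge1$, with residues $s_1,\dots,s_k$. Then $|\sum s_i|\le\rho\,|g|_{a,\rho}$.*

Choose $t$ with $\max_i|\zeta_i-a|<t<\rho$. Let $\pi=\prod_i(z-\zeta_i)$ and $\Gamma=\pi g=U/W$ in lowest terms. All zeros $w$ of $W$ satisfy $|w-a|\ge\rho>t$. So $W=W(a)\prod_w\big(1-\frac{z-a}{w-a}\big)$ (zeros repeated according to multiplicity), each factor has $|\cdot|_{a,t}=1$, and $|W|_{a,t}=|W(a)|$. Expanding each $\big(1-\frac{z-a}{w-a}\big)^{-1}$ as a geometric series, whose $j$-th coefficient has absolute value at most $t^{-j}$, and multiplying out, we get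
$$\Gamma=\sum_{j\ge0}\Gamma_j(z-a)^j,\qquad|\Gamma_j|\,t^j\le\frac{|U|_{a,t}}{|W(a)|}=|\Gamma|_{a,t}.$$
The series converges to $\Gamma$ for $|z-a|\le t$, since each geometric series does (because $|w-a|>t$). Put $x_i=\zeta_i-a$, so $|x_i|<t$. Since $s_i=\Gamma(\zeta_i)/\pi'(\zeta_i)$,
$$\sum_is_i=\sum_{j\ge0}\Gamma_j\sum_i\frac{x_i^j}{\prod_{l\ne i}(x_i-x_l)}=\sum_{j\ge k-1}\Gamma_j\,h_{j-k+1}(x_1,\dots,x_k), \tag{12}$$
where $h_\nu$ is the complete homogeneous symmetric polynomial of degree $\nu$, the sum of all monomials of degree $\nu$. The second equality comes from the partial fraction identity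
$$\frac1{\prod_i(x-x_i)}=\sum_i\frac1{\prod_{l\ne i}(x_i-x_l)}\cdot\frac1{x-x_i}$$
by comparing coefficients of $x^{-j-1}$ in the expansion in powers of $1/x$: the left side is $\sum_{\nu\ge0}h_\nu(x_1,\dots,x_k)x^{-k-\nu}$, so the inner sum is $h_{j-k+1}$ if $j\ge k-1$ and $0$ if $j<k-1$. Now $|h_\nu(x_1,\dots,x_k)|\le t^\nu$, so
$$\Big|\sum_is_i\Big|\le\sup_j|\Gamma_j|\,t^{j-k+1}\le t^{1-k}|\Gamma|_{a,t}=t^{1-k}\cdot|\pi|_{a,t}\cdot|g|_{a,t}=t\,|g|_{a,t},$$
because $|\pi|_{a,t}=\prod_i\max(t,|x_i|)=t^k$. Let $t\to\rho$ and use continuity.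

**Step 6: the total residue in each disc.** Fix $n\in\mathbb Z$ and apply Step 5 to $g=Cz^{-n-1}$ on $\mathfrak B_\zeta$, with center $\zeta$. Since $|\zeta|=1\ge\rho_\zeta$, the disc does not contain $0$. So the poles of $g$ in it are the points of $S\cap\mathfrak B_\zeta$, all simple. Near $\zeta$, $C$ has principal part $\frac{r_\zeta}{1-z/\zeta}=-\frac{r_\zeta\zeta}{z-\zeta}$, so the residue of $g$ is
$$s_\zeta=-r_\zeta\zeta^{-n}.$$
By (G4) $|z|_{\zeta,\rho_\zeta}=1$, hence
$$\Big|\sum_{\zeta'\in S\cap\mathfrak B_\zeta}s_{\zeta'}\Big|\le\rho_\zeta\,|C|_{\zeta,\rho_\zeta}\le\rho_\zeta c<p. \tag{13}$$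
The last inequality is strict: if $p\mid h$, then $\rho_\zeta<1$ and $c\le p$; if $p\nmid h$, then $\rho_\zeta c\le1$.

**Step 7: from totals to the sum over $S_1$.** This step isolates the poles belonging to one given disc. Let $\mathcal F=\{\mathfrak B_\zeta:\zeta\in S\}$, a finite family of discs, any two of which are nested or disjoint. For $\mathfrak B\in\mathcal F$ put
$$\mathrm{Tot}(\mathfrak B)=\sum_{\zeta\in S\cap\mathfrak B}s_\zeta,\qquad\mathrm{Own}(\mathfrak B)=\sum_{\zeta\in S,\ \mathfrak B_\zeta=\mathfrak B}s_\zeta.$$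
Let $\zeta\in S\cap\mathfrak B$. By (i), $\mathfrak B_\zeta\subseteq\mathfrak B$. If $\mathfrak B_\zeta\ne\mathfrak B$, then $\zeta$ lies in a maximal member of $\mathcal F$ properly contained in $\mathfrak B$, and in exactly one, since distinct maximal ones are disjoint. If $\mathfrak B_\zeta=\mathfrak B$, then $\zeta$ lies in no member $\mathfrak B'\subsetneq\mathfrak B$, since (i) would give $\mathfrak B_\zeta\subseteq\mathfrak B'$. Therefore
$$\mathrm{Own}(\mathfrak B)=\mathrm{Tot}(\mathfrak B)-\sum_{\mathfrak B'\subsetneq\mathfrak B\text{ maximal}}\mathrm{Tot}(\mathfrak B'),$$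
and (13) with the ultrametric inequality gives $|\mathrm{Own}(\mathfrak B)|<p$. By (ii), all $\zeta$ with $\mathfrak B_\zeta=\mathfrak B$ have the same $\omega_\zeta$. So $-e_n=\sum_{\zeta\in S_1}s_\zeta$ is the sum of $\mathrm{Own}(\mathfrak B)$ over those $\mathfrak B$ whose common value of $\omega_\zeta$ is $1$. Hence $|e_n|<p$. $\blacksquare$

**End of the proof of Theorem 1.** Section 4 gives (A). Proposition 1 and (9) give (B). The reduction in Section 2 then gives "only if", and "if" was proved there. $\blacksquare$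

In particular, the conjecture of Kiss, Rozgonyi and Sándor holds for all $h>2$. The argument includes $h=2$, so it proves Theorem N again.

## 8. The set of orders that coincide, and the size of $C\triangle D$

Lemma 1 was stated for every $k$, and the data in (2) do not depend on $k$. This gives more.

**Theorem 2.** Let $C\ne D$ be infinite sets whose $h$-fold representation functions eventually coincide for some $h\ge2$.

1. There is an integer $H\ge h$ such that, for $k\ge1$, $R^{(1)}_{k,C}$ and $R^{(1)}_{k,D}$ eventually coincide if and only if $k\le H$. In the notation of Theorem 1, $H=1+\min\{\operatorname{ord}_\zeta(F_C-F_D):\zeta^M=1,\ T(\zeta)\ne0\}<\infty$.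
2. $A=C\setminus D$ and $B=D\setminus C$ are finite, $|A|=|B|\ge H-1$, and $\sum_{a\in A}a^j=\sum_{b\in B}b^j$ for $0\le j\le H-2$. In particular $|C\triangle D|\ge2(h-1)$.
3. Every $H\ge2$ occurs.
4. "Set" cannot be replaced by "multiset of bounded multiplicity": for each even $h\ge2$ there are power series $C,D$ with bounded nonnegative integer coefficients such that $C^h-D^h\in\mathbb Z[z]$ and $C-D$ is not a polynomial.

**Proof of 1.** Theorem 1 gives $(M,n_0,F_C,F_D,T)$, with $T\ne\emptyset$. For each $k\ge1$, (a)⇔(b) in Lemma 1 says that the $k$-fold functions eventually coincide iff $k-1\le\min\{\operatorname{ord}_\zeta(F_C-F_D)\}$, the minimum being over $\zeta^M=1$ with $T(\zeta)\ne0$. It is finite because $F_C\ne F_D$ and $\zeta=1$ is allowed ($T(1)=|T|>0$). By hypothesis $h\le H$.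

**Proof of 2.** We read off the vanishing at $z=1$. The polynomial $F_C-F_D=C-D=A(z)-B(z)$ vanishes at $z=1$ to order at least $H-1\ge1$. In particular $A,B$ are finite. Applying $(z\,d/dz)^j$ for $0\le j\le H-2$ and setting $z=1$ gives $\sum_{a\in A}a^j=\sum_{b\in B}b^j$. For $j=0$ this is $|A|=|B|=:s$, and $s\ge1$ since $C\ne D$. If $s\le H-2$, then the power sums of orders $1,\dots,s$ of $A$ and $B$ agree. By Newton's identities $\prod_{a\in A}(x-a)=\prod_{b\in B}(x-b)$, so $A=B$, contradicting $A\cap B=\emptyset\ne A$. So $s\ge H-1\ge h-1$, and $|C\triangle D|=2s\ge2(h-1)$.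

**Proof of 3.** Let $k=H-1\ge1$, $M=1$, $T=\{0\}$, $n_0=2^k$. Let $F_C$ (resp. $F_D$) be the set of integers in $[0,2^k-1]$ with even (resp. odd) binary digit sum; for $k=2$ this is Example 2. Expanding the product, we see
$$F_C-F_D=\prod_{i=0}^{k-1}(1-z^{2^i}),$$
which has a zero of order exactly $k$ at $z=1$. By Lemma 1, the representation functions of $C$ and $D$ from (2) eventually coincide exactly for orders at most $k+1=H$.

**Proof of 4.** We extend the second warning of Section 5 to all even $h$. Let
$$X=\frac{(1+z)^h+(1-z)^h}2,\quad Y=\frac{(1+z)^h-(1-z)^h}2,\quad C=\frac X{1-z^2},\quad D=\frac Y{1-z^2}.$$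
$X$ and $Y$ are the even and odd parts of $(1+z)^h$. The coefficients of $C$ at even places are the partial sums of $\binom h0,\binom h2,\dots$, and its other coefficients are $0$; those of $D$ at odd places are the partial sums of $\binom h1,\binom h3,\dots$, and the others are $0$. All are nonnegative integers at most $2^{h-1}$, with eventual value $2^{h-1}$ at even (resp. odd) places. So $C-D$ is not a polynomial. Finally $X^2-Y^2=(X+Y)(X-Y)=(1+z)^h(1-z)^h=(1-z^2)^h$. As $h$ is even, $X^2-Y^2$ divides $X^h-Y^h$ in $\mathbb Z[z]$. So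
$$C^h-D^h=\frac{X^h-Y^h}{(1-z^2)^h}\in\mathbb Z[z].\qquad\blacksquare$$
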